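# Bi-orders from finitely generated subgroups, and the ultrafilter lemma

## The local-to-global principle is equivalent to the ultrafilter lemma

Everything takes place in $\mathsf{ZF}$, set theory without the axiom of choice. Write $\mathrm{UL}$ for the ultrafilter lemma, and $\mathrm{LG}$ for the local-to-global principle: *a group $G$ is bi-orderable if and only if every finitely generated subgroup of $G$ is bi-orderable*. Write $\mathrm{Aff}^+(\mathbb R)=\mathbb R\rtimes\mathbb R_{>0}$ for the group of pairs $(r,s)$ with $s>0$ and multiplication $(r,s)(r',s')=(r+sr',ss')$.

**Theorem 1 (ZF).** The following are equivalent: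

1. $\mathrm{UL}$;
2. $\mathrm{LG}$;
3. $\mathrm{LG}$ for metabelian groups;
4. every metabelian group all of whose finitely generated subgroups embed in $\mathrm{Aff}^+(\mathbb R)$ is bi-orderable.

**Corollary 2.** If $\mathsf{ZF}$ is consistent, there is a model of $\mathsf{ZF}$ in which the ordering principle holds and $\mathrm{LG}$ fails.

Now the words in these statements. A *total order* on a set is a transitive, irreflexive relation $<$ such that for distinct $x,y$ exactly one of $x<y$, $y<x$ holds. The *ordering principle* says that every set can be given a total order. A *filter* on a nonempty set $X$ is a family $\mathcal F\subseteq\mathcal P(X)$ that contains $X$, does not contain $\emptyset$, and is closed under supersets and under intersections of two members; so filters are proper by definition. An *ultrafilter* is a filter $U$ such that for every $a\subseteq X$ we have $a\in U$ or $a^c\in U$, where $a^c=X\setminus a$. The lemma $\mathrm{UL}$ says that every filter on every nonempty set is contained in an ultrafilter. A group is *metabelian* if it has an abelian normal subgroup with abelian quotient; $\mathrm{Aff}^+(\mathbb R)$ is an example, with the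 normal subgroup $\{(r,1)\}$ and quotient $\mathbb R_{>0}$.

A *bi-order* on a group $G$ is a total order such that $g<h$ implies $kg<kh$ and $gk<hk$ for all $k$. A group with a bi-order is *bi-orderable*. A bi-order restricts to every subgroup, and it pulls back along every injective homomorphism. So only one half of $\mathrm{LG}$ has content: to get from the finitely generated subgroups to the whole group.

The problem behind the theorem has its source in Samuel M. Corson, "Bi-orders do not arise from total orders", arXiv:2004.13798 (2020). Over $\mathsf{ZF}$ one has the known facts that $\mathrm{UL}$ implies $\mathrm{LG}$, that $\mathrm{LG}$ implies the ordering principle, and that $\mathrm{UL}$ is strictly stronger than the ordering principle. So $\mathrm{LG}$ lies between the two, and the question is whether it sits strictly above the lower end. Theorem 1 says that it sits at the upper end, and Corollary 2 follows at once.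

**Proof of Corollary 2 from Theorem 1.** Since $\mathrm{UL}$ is strictly stronger than the ordering principle, there is (if $\mathsf{ZF}$ is consistent) a model of $\mathsf{ZF}$ in which the ordering principle holds and $\mathrm{UL}$ fails. For instance, Mathias, *The order extension principle*, Proc. Sympos. Pure Math. 13, Part 2, AMS 1974, 179–183, shows that the ordering principle does not imply that every partial order extends to a total order, which is a consequence of $\mathrm{UL}$. By Theorem 1, $\mathrm{LG}$ fails in such a model. $\square$

In Theorem 1, (2)$\Rightarrow$(3) is immediate: (3) is a special case of (2). The implication (3)$\Rightarrow$(4) will follow as soon as we know that $\mathrm{Aff}^+(\mathbb R)$ is bi-orderable. We will prove (1)$\Rightarrow$(2) near the end by compactness. The main point is (4)$\Rightarrow$(1): out of a principle about ordering groups we must produce ultrafilters.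

## Positive cones and the affine group

A bi-order on $G$ is determined by its *positive cone* $P=\{g\in G: g>1\}$.

**Lemma 3.** A subset $P\subseteq G$ is the positive cone of a bi-order if and only if
$$G=P\sqcup P^{-1}\sqcup\{1\},\qquad PP\subseteq P,\qquad gPg^{-1}\subseteq P\ \text{ for all } g\in G.$$
The order is then $g<h\iff g^{-1}h\in P$.

**Proof.** Let $<$ be a bi-order and $P=\{g:g>1\}$. Multiplying $g<1$ by $g^{-1}$ gives $1<g^{-1}$, and conversely; so $P^{-1}=\{g:g<1\}$, and the first condition is totality. If $g,h>1$ then $gh>g>1$. If $p>1$ then $gp>g$ and $gpg^{-1}>1$. Also $g<h\iff 1<g^{-1}h$.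

Conversely, let $P$ satisfy the three conditions and define $g<h$ by $g^{-1}h\in P$. The first condition gives irreflexivity, and exactly one of $g<h$, $h<g$ for $g\ne h$, since $h^{-1}g=(g^{-1}h)^{-1}$. Transitivity is $g^{-1}k=(g^{-1}h)(h^{-1}k)\in PP\subseteq P$. Left invariance holds because $(kg)^{-1}(kh)=g^{-1}h$, and right invariance because $(gk)^{-1}(hk)=k^{-1}(g^{-1}h)k\in P$. $\square$

The third condition is the one we will exploit: *in a bi-ordered group, an element and all its conjugates have the same sign*. For example, let $\mathbb Z\rtimes\mathbb Z$ have multiplication $(m,n)(m',n')=(m+(-1)^nm',\,n+n')$. Conjugating $(1,0)$ by $(0,1)$ gives $(-1,0)=(1,0)^{-1}$. An element cannot have the same sign as its inverse, so this group is not bi-orderable. It is torsion-free: a power $(m,n)^j$ with $j\ge1$ has second coordinate $jn$, and if $n=0$ it equals $(jm,0)$. The trouble is that $-1$ acts. If only positive numbers act, there is no such trouble: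

**Lemma 4.** The group $\mathrm{Aff}^+(\mathbb R)$ is bi-orderable, with positive cone
$$P_{\mathrm{aff}}=\{(r,s): s>1,\ \text{or } s=1\text{ and } r>0\}.$$

**Proof.** We have $(r,s)^{-1}=(-r/s,1/s)$, so $P_{\mathrm{aff}}^{-1}=\{(r,s): s<1,\text{ or } s=1\text{ and } r<0\}$, and the group is the disjoint union of $P_{\mathrm{aff}}$, $P_{\mathrm{aff}}^{-1}$ and the identity $(0,1)$. Take $(r,s),(r',s')\in P_{\mathrm{aff}}$. Then $s,s'\ge1$. If one of them exceeds $1$, then $ss'>1$; if both are $1$, the product is $(r+r',1)$ with $r+r'>0$. Finally, conjugation by $(q,t)$ does not change the second coordinate, and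
$$(q,t)(r,1)(q,t)^{-1}=(q+tr,\,t)(-q/t,\,1/t)=(tr,1)$$
with $t>0$, so the sign of $r$ is kept. $\square$

**Proof of (3)$\Rightarrow$(4).** Let $G$ be metabelian with all finitely generated subgroups embeddable in $\mathrm{Aff}^+(\mathbb R)$. Each of them is bi-orderable, by pulling back the order of Lemma 4. By (3), $G$ is bi-orderable. $\square$

## Free abelian groups see only total orders

Before the general case, try the simplest infinite groups. For a set $X$ let $\mathbb Z^{(X)}$ be the group of functions $f:X\to\mathbb Z$ of finite support, with basis elements $\delta_x$. A finitely generated subgroup lies in $\mathbb Z^{(E)}$ for some finite $E\subseteq X$, and this is bi-orderable: enumerate $E$ and order lexicographically. So $\mathrm{LG}$ makes $\mathbb Z^{(X)}$ bi-orderable, and then $x<y\iff\delta_x<\delta_y$ is a total order on $X$. This proves that $\mathrm{LG}$ implies the ordering principle.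

These groups cannot give more. If $X$ carries a total order, let $m(f)$ be the largest element of the support of $f\neq0$, and put $P=\{f\ne0: f(m(f))>0\}$. Clearly $\mathbb Z^{(X)}=P\sqcup(-P)\sqcup\{0\}$. If $f,g\in P$ and $m=\max(m(f),m(g))$, then $f+g$ vanishes above $m$ and $(f+g)(m)$ is $f(m)+g(m)$, $f(m)$ or $g(m)$, in each case positive. Since the group is abelian, $P$ is the cone of a bi-order. So $\mathbb Z^{(X)}$ is bi-orderable exactly when $X$ can be totally ordered. To reach ultrafilters we need groups in which the signs of different elements are forced to interact.

## Ultrafilters as solutions of two-term and three-term constraints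

Fix a filter $\mathcal F$ on a set $X\ne\emptyset$. The plan is to have a group element $x_a$ for each $a\subseteq X$ and to read "$x_a$ is positive" as "$a$ belongs to the ultrafilter". So we first describe ultrafilters by constraints that involve few sets at a time. Let
$$T=\{(a,b,c)\in\mathcal P(X)^3:\ (a\cap b\cap c)^c\in\mathcal F\}.$$
These are the triples whose intersection is so small that an ultrafilter containing $\mathcal F$ cannot contain all three sets.

**Lemma 5.** A family $U\subseteq\mathcal P(X)$ is an ultrafilter containing $\mathcal F$ if and only if

- (i) for every $a\subseteq X$: $a\in U$ or $a^c\in U$; and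
- (ii) for every $(a,b,c)\in T$: not all of $a,b,c$ lie in $U$.

**Proof.** Let $U\supseteq\mathcal F$ be an ultrafilter. Then (i) is the definition. If $(a,b,c)\in T$ and $a,b,c\in U$, then $U$ contains both $a\cap b\cap c$ and its complement, hence $\emptyset$, which is impossible. So (ii) holds.

Conversely, assume (i) and (ii). We use that a triple with empty intersection is in $T$, since $X\in\mathcal F$.

- $\mathcal F\subseteq U$: if $f\in\mathcal F$, then $(f^c,f^c,f^c)\in T$ because $(f^c)^c=f\in\mathcal F$. By (ii) $f^c\notin U$, so $f\in U$ by (i). In particular $X\in U$.
- $\emptyset\notin U$: $(\emptyset,\emptyset,\emptyset)\in T$.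
- Supersets: let $a\in U$, $a\subseteq b$. If $b\notin U$, then $b^c\in U$ by (i). But $a\cap a\cap b^c=\emptyset$, so $(a,a,b^c)\in T$, contradicting (ii).
- Intersections: let $a,b\in U$. If $a\cap b\notin U$, then $(a\cap b)^c\in U$ by (i). But $a\cap b\cap(a\cap b)^c=\emptyset$, so $(a,b,(a\cap b)^c)\in T$, contradicting (ii).

So $U$ is a filter containing $\mathcal F$, and it is an ultrafilter by (i). $\square$

Two small cases. Let $X=\{1,2\}$ and $\mathcal F=\{X\}$, so that $T$ consists of the triples with empty intersection. By (ii) $\emptyset\notin U$, so $X\in U$ by (i); exactly one of $\{1\},\{2\}$ is in $U$, at least one by (i) and not both by the triple $(\{1\},\{1\},\{2\})$. Both possibilities satisfy the constraints and give the two principal ultrafilters.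

Triples are really needed. Let $X=\{1,2,3\}$, $\mathcal F=\{X\}$, and let $U$ be the sets with at least two elements. Then (i) holds, and no two members of $U$ are disjoint, so $U$ violates no constraint that involves only two sets. But $\{1,2\},\{1,3\},\{2,3\}$ are in $U$ and have empty intersection, and $U$ is not a filter.

## Fixed coefficients decide the signs in advance

How can a relation in an ordered group express (ii)? The natural thing is to write down an abelian group with generators $x_a$ and one more element $e$, to be taken positive, and for each $\tau=(a,b,c)\in T$ to impose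
$$p_\tau x_a+q_\tau x_b+r_\tau x_c=-e\qquad\text{with positive integers } p_\tau,q_\tau,r_\tau.$$
If $e>0$ and $x_a,x_b,x_c$ were all positive, the left side would be positive and the right side negative. So (ii) would hold for $U=\{a:x_a>0\}$.

Here is the exact point where this breaks. Look at the triples $(\emptyset,\emptyset,\emptyset)$ and $(\emptyset,\emptyset,c)$, which are in $T$ for every $c\subseteq X$. Let $s$ be the sum of the three coefficients belonging to $(\emptyset,\emptyset,\emptyset)$, and let $p,q,r$ be the coefficients belonging to $(\emptyset,\emptyset,c)$. Then $s\,x_\emptyset=-e$ and $(p+q)x_\emptyset+r\,x_c=-e$. Multiply the second relation by $s$ and insert the first: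
$$rs\,x_c=(p+q-s)\,e .$$
Since $r,s,e>0$, the sign of $x_c$ is the sign of the integer $p+q-s$. So the coefficients that we wrote down already decide which $x_c$ are positive. If the coefficients are the same for all $\tau$, then $p+q-s=-r$, and every $x_c$ is negative. If they vary with $\tau$, then choosing them so that $U$ comes out as an ultrafilter amounts to knowing the ultrafilter before building the group.

So the coefficients should not be chosen at all. They must be *unknown*, and all that the group should know about them is that they are *positive*.

## Conjugation supplies unknown positive coefficients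

In a bi-ordered group conjugation preserves signs. Suppose that $K$ is a field, $H$ is a subgroup of $K^\times$, and $K\rtimes H$ has multiplication $(k,h)(k',h')=(k+hk',hh')$. Then
$$(0,h)(k,1)(0,h)^{-1}=(hk,h)(0,h^{-1})=(hk,1),$$
so in every bi-order of $K\rtimes H$ the elements $(k,1)$ and $(hk,1)$ have the same sign. The elements of $H$ act on $K$ as positive scalars, whatever the bi-order is. If they are built from new indeterminates, nothing fixes their size. So we get the "positive unknown coefficients" that we want.

Test this on one disjunction. Let $K=\mathbb Q(x,z,y)$ with independent indeterminates, put $y'=(1-yx)/z$, and let $H=\langle y,y'\rangle\le K^\times$. In $K$ we have $yx+y'z=1$. Take a bi-order of $K\rtimes H$ with $(1,1)$ positive. Since $(yx,1)(y'z,1)=(1,1)$ is positive, one of $(yx,1)$, $(y'z,1)$ is positive, and so $(x,1)$ or $(z,1)$ is positive. Nothing else about the two signs is forced at the level of numbers: with $(x,z,y)=(1,-1,2)$, $(-1,1,2)$, $(1,1,\tfrac12)$ the value of $y'$ is $1$, $3$, $\tfrac12$, so $y$ and $y'$ are positive in each of the three allowed sign patterns. To turn such numbers into orders of a group, we will move the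 point slightly so that its coordinates become algebraically independent.

## The group attached to a filter

**Step 1: definition of the group.** The purpose is to put all constraints of Lemma 5 into one metabelian group, without choosing anything.

Take distinct indeterminates $x_a,y_a$ for $a\subseteq X$ and $u_\tau,v_\tau$ for $\tau\in T$. Let $K$ be the field of rational functions over $\mathbb Q$ in all of them. For $a\subseteq X$ and $\tau=(a,b,c)\in T$ put
$$y'_a=\frac{1-y_ax_a}{x_{a^c}},\qquad w_\tau=-\frac{1+u_\tau x_a+v_\tau x_b}{x_c}.$$
Both are nonzero: the polynomials $1-y_ax_a$ and $1+u_\tau x_a+v_\tau x_b$ have constant term $1$. Note also that $a\ne a^c$, since $X\neq\emptyset$. By construction, in $K$: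
$$y_ax_a+y'_ax_{a^c}=1,\tag{1}$$
$$u_\tau x_a+v_\tau x_b+w_\tau x_c=-1.\tag{2}$$
Let $H\le K^\times$ be the subgroup generated by all $y_a,y'_a,u_\tau,v_\tau,w_\tau$, and let
$$G=G_{\mathcal F}=K\rtimes H,\qquad (k,h)(k',h')=(k+hk',hh').$$
The subgroup $\{(k,1)\}$ is abelian and normal, with quotient isomorphic to the abelian group $H$. So $G$ is metabelian.

Relation (1) is meant to express (i) and relation (2) to express (ii). The last coefficient in each relation is defined by solving the relation. So $K$ is still a plain rational function field, and there is no quotient to control.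

Try the smallest case, $X=\{1\}$ and $\mathcal F=\{X\}$. Here $T$ consists of all triples from $\{\emptyset,X\}$ except $(X,X,X)$. Take a bi-order of $G$ with $(1,1)$ positive, and speak of the sign of $k\in K$ for the sign of $(k,1)$. For $\tau=(\emptyset,\emptyset,\emptyset)$ the elements $u_\tau x_\emptyset$, $v_\tau x_\emptyset$, $w_\tau x_\emptyset$ have the same sign as $x_\emptyset$, and they add up to $-1$. So $x_\emptyset$ is negative. Then $y'_Xx_\emptyset$ is negative, and (1) for $a=X$ shows that $y_Xx_X=1-y'_Xx_\emptyset$ is positive. So $x_X$ is positive, and we have read off the family $\{X\}$, the only ultrafilter on $X$.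

## Finite pieces of $G_{\mathcal F}$ inside $\mathrm{Aff}^+(\mathbb R)$

To apply statement (4) of Theorem 1 to $G_{\mathcal F}$, we must embed each finitely generated subgroup in $\mathrm{Aff}^+(\mathbb R)$. Let $A\subseteq\mathcal P(X)$ be finite, nonempty and closed under complement. Put
$$T_A=T\cap A^3,\qquad E_A=\{x_a,y_a:a\in A\}\cup\{u_\tau,v_\tau:\tau\in T_A\},\qquad K_A=\mathbb Q(E_A).$$
The set $E_A$ is finite. Since $A$ is closed under complement, $K_A$ contains $y'_a$ for $a\in A$; it also contains $w_\tau$ for $\tau\in T_A$. Let $H_A\le K_A^\times$ be generated by the $y_a,y'_a$ $(a\in A)$ and the $u_\tau,v_\tau,w_\tau$ $(\tau\in T_A)$.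

**Definition.** A function $\varphi:A\to\{0,1\}$ is *good* if exactly one of $\varphi(a),\varphi(a^c)$ is $1$ for each $a\in A$, and if for each $(a,b,c)\in T_A$ not all of $\varphi(a),\varphi(b),\varphi(c)$ are $1$.

For instance, if $X=\{1,2\}$, $\mathcal F=\{X\}$ and $A=\mathcal P(X)$, there are exactly two good functions, the indicators of the two ultrafilters found above. The majority function on the subsets of $\{1,2,3\}$ is not good.

**Step 2: good functions exist.** The purpose is to solve the constraints on the finite set $A$. No ultrafilter is needed for that.

**Lemma 6.** For every such $A$ there is a good $\varphi:A\to\{0,1\}$.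

**Proof.** Let $p_1,\dots,p_n$ be the atoms of the finite subalgebra of $\mathcal P(X)$ generated by $A$. They are nonempty and partition $X$. Not every $p_i^c$ is in $\mathcal F$, because $\bigcap_ip_i^c=\emptyset\notin\mathcal F$ and $\mathcal F$ is closed under finite intersections. Fix $p=p_i$ with $p^c\notin\mathcal F$, and put $\varphi(a)=1\iff p\subseteq a$.

Each $a\in A$ is a union of atoms, so exactly one of $p\subseteq a$, $p\subseteq a^c$ holds; this is the first condition. For the second, let $\varphi(a)=\varphi(b)=\varphi(c)=1$. Then $p\subseteq a\cap b\cap c$, so $(a\cap b\cap c)^c\subseteq p^c$. Since $p^c\notin\mathcal F$ and $\mathcal F$ is closed under supersets, $(a\cap b\cap c)^c\notin\mathcal F$, that is, $(a,b,c)\notin T$. $\square$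

**Step 3: from a good function to a field embedding.** The purpose is to realize the signs prescribed by $\varphi$ by real numbers, with all generators of $H_A$ positive and with no algebraic relation lost.

**Lemma 7.** For every good $\varphi:A\to\{0,1\}$ there is a field embedding $\theta:K_A\to\mathbb R$ with $\theta(H_A)\subseteq\mathbb R_{>0}$ and, for all $a\in A$, $\theta(x_a)>0\iff\varphi(a)=1$.

**Proof.** Denote the coordinates in $\mathbb R^{E_A}$ by the names of the indeterminates. Let $O\subseteq\mathbb R^{E_A}$ be the set of points such that for all $a\in A$ and all $\tau=(a,b,c)\in T_A$ respectively: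

- $x_a>0$ if $\varphi(a)=1$, and $x_a<0$ if $\varphi(a)=0$;
- $y_a>0$, $u_\tau>0$, $v_\tau>0$;
- $(1-y_ax_a)\,x_{a^c}>0$;
- $-(1+u_\tau x_a+v_\tau x_b)\,x_c>0$.

These are finitely many strict polynomial inequalities, so $O$ is open. The last two say that the values of $y'_a$ and $w_\tau$ are positive, because a quotient of nonzero reals has the sign of the product.

*$O$ is nonempty.* Put $x_a=1$ if $\varphi(a)=1$, $x_a=-1$ if $\varphi(a)=0$, and $y_a=2$ for all $a\in A$. If $\varphi(a)=1$, then $x_{a^c}=-1$ and $(1-2)(-1)=1>0$. If $\varphi(a)=0$, then $x_{a^c}=1$ and $(1+2)\cdot1=3>0$. Now let $\tau=(a,b,c)\in T_A$.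

If $\varphi(c)=0$, put $u_\tau=v_\tau=\tfrac13$. Then $1+u_\tau x_a+v_\tau x_b\ge1-\tfrac13-\tfrac13=\tfrac13>0$ and $x_c=-1$, so the last inequality holds.

If $\varphi(c)=1$, then $\varphi(a)=0$ or $\varphi(b)=0$, because $\varphi$ is good. Put $u_\tau=3$ if $\varphi(a)=0$ and $u_\tau=1$ otherwise; put $v_\tau=3$ if $\varphi(b)=0$ and $v_\tau=1$ otherwise. Then $1+u_\tau x_a+v_\tau x_b$ is $1-3-3=-5$ if both values are $0$, and $1-3+1=-1$ if exactly one is. It is negative and $x_c=1$, so the last inequality holds.

Each $y_a$ belongs to one $a$, and each $u_\tau$, $v_\tau$ to one $\tau$. So these prescriptions do not conflict, even if a triple has repeated entries.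

*A point of $O$ with algebraically independent coordinates.* Since $O$ is open and nonempty, it contains a product of open intervals $\prod_{e\in E_A}(p_e,q_e)$ with $p_e<q_e$. Enumerate $E_A$ and choose one after the other real numbers $r_e\in(p_e,q_e)$ such that each is transcendental over the subfield $L\subseteq\mathbb R$ generated by the ones before it.

We check that this works without choice. The field $L$ is generated by a finite list of reals, so an enumeration of the pairs of polynomials over $\mathbb Q$ in finitely many variables gives an explicit enumeration of $L$. From it we get an enumeration of the nonzero polynomials in one variable over $L$. Each has finitely many real roots, which we list in increasing order. So the set of reals algebraic over $L$ is countable. A nonempty open interval is uncountable, by Cantor's theorem, which holds in $\mathsf{ZF}$. So a suitable $r_e$ exists at each stage, and only finitely many choices are made.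

The numbers $r_e$ are algebraically independent over $\mathbb Q$, by induction. If $r_1,\dots,r_n$ are independent and $f(r_1,\dots,r_{n+1})=0$ for a polynomial $f$ over $\mathbb Q$, write $f$ as a polynomial in the last variable. Since $r_{n+1}$ is transcendental over $\mathbb Q(r_1,\dots,r_n)$, each coefficient vanishes at $(r_1,\dots,r_n)$, so each coefficient is the zero polynomial, and $f=0$.

*The embedding.* By independence, substituting $r_e$ for $e$ is injective on $\mathbb Q[E_A]$, and so it extends to a field embedding $\theta:K_A\to\mathbb R$. Since $(r_e)\in O$, the numbers $\theta(y_a),\theta(u_\tau),\theta(v_\tau)$ are positive, and so are $\theta(y'_a)=\theta(1-y_ax_a)/\theta(x_{a^c})$ and $\theta(w_\tau)=-\theta(1+u_\tau x_a+v_\tau x_b)/\theta(x_c)$. So $\theta$ maps the generators of $H_A$, and hence $H_A$, into $\mathbb R_{>0}$. The signs of $\theta(x_a)$ are as claimed, by the first line in the definition of $O$. $\square$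

**Step 4: the finitely generated subgroups.** The purpose is to check the hypothesis of statement (4).

**Proposition 8.** Every finitely generated subgroup of $G_{\mathcal F}$ embeds in $\mathrm{Aff}^+(\mathbb R)$.

**Proof.** Let $(k_i,h_i)$ be finitely many elements of $G_{\mathcal F}$. Write each $k_i$ as a rational function in finitely many indeterminates, and each $h_i$ as a finite product of the given generators of $H$ and their inverses. Let $A$ be a finite, nonempty, complement-closed set that contains every $a$ for which $x_a$, $y_a$ or $y'_a$ occurs, and all three coordinates of every $\tau$ for which $u_\tau$, $v_\tau$ or $w_\tau$ occurs. (If nothing occurs, take $A=\{\emptyset,X\}$.) Then $k_i\in K_A$ and $h_i\in H_A$, so the subgroup generated by the $(k_i,h_i)$ lies in $K_A\rtimes H_A$. Take a good $\varphi$ from Lemma 6 and $\theta$ from Lemma 7. The map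
$$K_A\rtimes H_A\to\mathrm{Aff}^+(\mathbb R),\qquad (k,h)\mapsto(\theta(k),\theta(h))$$
is well defined since $\theta(H_A)\subseteq\mathbb R_{>0}$. It is a homomorphism because $\theta(k+hk')=\theta(k)+\theta(h)\theta(k')$ and $\theta(hh')=\theta(h)\theta(h')$. It is injective because $\theta$ is. $\square$

Different finite sets $A$ may need different $\varphi$ and $\theta$, and we did not select them simultaneously. Statement (4) only asks that each finitely generated subgroup has *some* embedding.

## Reading an ultrafilter off a bi-order of $G_{\mathcal F}$

**Step 5: from a bi-order to an ultrafilter.** The purpose is to show that any bi-order of the whole group solves all constraints of Lemma 5 at once.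

**Proposition 9.** Let $<$ be a bi-order of $G_{\mathcal F}$ with $(1,1)>(0,1)$. Then $U_<=\{a\subseteq X:(x_a,1)>(0,1)\}$ is an ultrafilter containing $\mathcal F$.

**Proof.** For $k,k'\in K$ let $k\prec k'$ mean $(k,1)<(k',1)$. Since $(k,1)(k',1)=(k+k',1)$, this is a translation-invariant total order on $(K,+)$; so sums of elements $\succ0$ are $\succ0$. By assumption $1\succ0$, so $-1\prec0$. Since $(0,h)(k,1)(0,h)^{-1}=(hk,1)$ and conjugation preserves positivity,
$$k\succ0\iff hk\succ0\qquad(k\in K,\ h\in H).\tag{3}$$
We check (i) and (ii) of Lemma 5 for $U_<=\{a:x_a\succ0\}$.

(i) By (1), $y_ax_a+y'_ax_{a^c}=1\succ0$. If both summands were $\preceq0$, so would be their sum. So $y_ax_a\succ0$ or $y'_ax_{a^c}\succ0$. As $y_a,y'_a\in H$, (3) gives $x_a\succ0$ or $x_{a^c}\succ0$, that is, $a\in U_<$ or $a^c\in U_<$.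

(ii) Let $\tau=(a,b,c)\in T$ and suppose $a,b,c\in U_<$. As $u_\tau,v_\tau,w_\tau\in H$, (3) gives $u_\tau x_a\succ0$, $v_\tau x_b\succ0$, $w_\tau x_c\succ0$. Then their sum is $\succ0$. But by (2) the sum is $-1\prec0$, a contradiction. $\square$

**Proof of (4)$\Rightarrow$(1).** Let $\mathcal F$ be a filter on a set $X\ne\emptyset$. The group $G_{\mathcal F}$ is metabelian, and its finitely generated subgroups embed in $\mathrm{Aff}^+(\mathbb R)$ by Proposition 8. By (4) it has a bi-order. The reverse of a bi-order is a bi-order, so after reversing it if necessary we have $(1,1)>(0,1)$. By Proposition 9, $\mathcal F$ is contained in an ultrafilter. As $\mathcal F$ was arbitrary, $\mathrm{UL}$ holds. $\square$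

## Compactness: the ultrafilter lemma orders groups locally to globally

**Step 6: (1)$\Rightarrow$(2).** The purpose is to close the circle. With an ultrafilter on the set of all subsets of $G$, partial cones for finite subsets of $G$ can be averaged into one cone.

Assume $\mathrm{UL}$. If $G$ is bi-orderable, so are its subgroups. Conversely, let every finitely generated subgroup of $G$ be bi-orderable. For finite $F\subseteq G$ let $C_F$ be the set of all $Q\subseteq G$ such that

- $1\notin Q$;
- for all $g\in F\setminus\{1\}$, exactly one of $g,g^{-1}$ is in $Q$;
- for all $g,h\in F$: if $g,h\in Q$ then $gh\in Q$, and if $g\in Q$ then $hgh^{-1}\in Q$.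

*The $C_F$ generate a filter.* The positive cone of any bi-order on the finitely generated group $\langle F\rangle$ is an element of $C_F$, so $C_F\neq\emptyset$. The conditions for $F\cup F'$ include those for $F$ and for $F'$, so $C_F\cap C_{F'}\supseteq C_{F\cup F'}$. So the sets that contain some $C_F$ form a proper filter on $\mathcal P(G)$. By $\mathrm{UL}$ it is contained in an ultrafilter $\mathcal W$ on $\mathcal P(G)$.

*The limit cone.* Put
$$P=\{g\in G:\ \{Q\subseteq G: g\in Q\}\in\mathcal W\}.$$
We claim that $P\in C_F$ for every finite $F$. Whether $Q\in C_F$ depends only on $Q\cap D$, where $D$ is the finite set consisting of $1$ and all $g$, $g^{-1}$, $gh$, $hgh^{-1}$ with $g,h\in F$. For each $d\in D$, the ultrafilter $\mathcal W$ contains $\{Q:d\in Q\}$ if $d\in P$, and its complement $\{Q:d\notin Q\}$ if $d\notin P$. The intersection of these finitely many members of $\mathcal W$ is $\{Q:Q\cap D=P\cap D\}$, so this set is in $\mathcal W$. Since $C_F\in\mathcal W$ too, and $\emptyset\notin\mathcal W$, there is $Q\in C_F$ with $Q\cap D=P\cap D$. So $P\in C_F$.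

*$P$ is a positive cone.* We have $1\notin P$. For $g\ne1$, $P\in C_{\{g\}}$ says that exactly one of $g,g^{-1}$ is in $P$, so $G=P\sqcup P^{-1}\sqcup\{1\}$. For any $g,h\in G$, $P\in C_{\{g,h\}}$ gives $gh\in P$ if $g,h\in P$, and $hgh^{-1}\in P$ if $g\in P$. By Lemma 3, $P$ is the positive cone of a bi-order on $G$. So $\mathrm{LG}$ holds.

We have shown (1)$\Rightarrow$(2)$\Rightarrow$(3)$\Rightarrow$(4)$\Rightarrow$(1), which proves Theorem 1. $\square$

## Every ultrafilter above $\mathcal F$ comes from a bi-order of $G_{\mathcal F}$

Lemma 7 allows *any* good function, while the proof of Theorem 1 needed only one for each $A$. The freedom can be used as follows.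

**Proposition 10 (ZF).** For every filter $\mathcal F$ on a set $X\ne\emptyset$, the map
$$<\ \longmapsto\ U_<=\{a\subseteq X:(x_a,1)>(0,1)\}$$
sends bi-orders of $G_{\mathcal F}$ with $(1,1)>(0,1)$ to ultrafilters extending $\mathcal F$. If $\mathrm{UL}$ holds, this map is surjective onto the set of ultrafilters extending $\mathcal F$.

**Proof.** The first assertion is Proposition 9. Now assume $\mathrm{UL}$, let $U\supseteq\mathcal F$ be an ultrafilter, and write $G=G_{\mathcal F}$.

**Step 1: $U$ gives good functions.** This provides the signs that we want on each finite piece. Let $A\subseteq\mathcal P(X)$ be finite, nonempty and complement-closed, and let $\varphi(a)=1\iff a\in U$ for $a\in A$. Exactly one of $a,a^c$ is in $U$, since $U$ is an ultrafilter and $\emptyset\notin U$. By Lemma 5(ii), no triple in $T_A$ has all coordinates in $U$. So $\varphi$ is good.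

**Step 2: partial cones that remember $U$.** We refine the sets $C_F$ of the compactness proof so that the limit cone has the right signs at the $x_a$. For finite $F\subseteq G$ let $C'_F$ be the set of all $Q\in C_F$ such that $(1,1)\in Q$ and, for each element of $F$ of the form $(x_a,1)$,
$$(x_a,1)\in Q\iff a\in U.$$
Again $C'_F\cap C'_{F'}\supseteq C'_{F\cup F'}$. To see that $C'_F\neq\emptyset$, choose $A$ as in the proof of Proposition 8 with $F\cup\{(1,1)\}\subseteq K_A\rtimes H_A$. Let $\varphi$ be the good function of Step 1 for this $A$, and take $\theta$ from Lemma 7 for this $\varphi$. Let $Q$ be the preimage of $P_{\mathrm{aff}}$ under the embedding $(k,h)\mapsto(\theta(k),\theta(h))$ of $K_A\rtimes H_A$ in $\mathrm{Aff}^+(\mathbb R)$. It is the positive cone of a bi-order on $K_A\rtimes H_A\supseteq F$, so $Q\in C_F$. Since $\theta(1)=1>0$, we have $(1,1)\in Q$. If $(x_a,1)\in F$, then $x_a\in K_A=\mathbb Q(E_A)$, so $x_a$ is one of the indeterminates in $E_A$ and $a\in A$. By Lemma 7,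
$$(x_a,1)\in Q\iff\theta(x_a)>0\iff\varphi(a)=1\iff a\in U.$$
So $Q\in C'_F$.

**Step 3: passage to the limit.** This assembles the partial cones into a bi-order of $G$. As in the compactness proof, $\mathrm{UL}$ gives an ultrafilter $\mathcal W$ on $\mathcal P(G)$ that contains all $C'_F$, and we put $P=\{g:\{Q:g\in Q\}\in\mathcal W\}$. Whether $Q\in C'_F$ depends only on $Q\cap D'$, where $D'$ is the finite set $D$ from there together with $(1,1)$. The same argument gives some $Q\in C'_F$ with $Q\cap D'=P\cap D'$, so $P\in C'_F$ for every finite $F$. In particular $P\in C_F$ for every $F$, so $P$ is the positive cone of a bi-order $<$ on $G$. Also $(1,1)\in P$, that is, $(1,1)>(0,1)$. For each $a\subseteq X$, taking $F=\{(x_a,1)\}$ gives $(x_a,1)\in P\iff a\in U$. So $U_<=U$. $\square$
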